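\title{A finite lattice that satisfies all higher Arguesian identities and is not linear}

\begin{abstract}
A lattice is linear if it is isomorphic to a lattice of pairwise commuting equivalence relations. Every linear lattice satisfies Haiman's higher Arguesian identities $D_n$, $n\ge 3$. We show that the converse fails, even for finite lattices: for each $m\ge 3$ we construct a finite lattice $L_m$ that satisfies all $D_n$ and is not linear. The lattice $L_m$ is obtained from a lattice of subspaces over $\mathbb F_2$, glued from blocks indexed by the edges and triangles of the complete tripartite graph $K_{m,m,m}$, by exchanging four lines in one block that is a Fano plane. It also satisfies every inequality that is valid in the subspace lattices of finite-dimensional $\mathbb F_2$-spaces and whose left side is a meet of joins of two variables or has at most $m-1$ distinct subterms. Consequently the $D_n$ together with finitely many further identities never axiomatize linearity.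
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Linear lattices and the identities $D_n$}

For a set $\Omega$ let $\operatorname{Eq}\Omega$ be the lattice of equivalence relations on $\Omega$. The meet of $\alpha,\alpha'\in\operatorname{Eq}\Omega$ is their intersection, and the join is the equivalence relation that they generate: two points are $(\alpha\vee\alpha')$-related if a chain of $\alpha$-steps and $\alpha'$-steps connects them. The composition $\alpha\circ\alpha'$ consists of the pairs $(x,x'')$ for which there is $x'$ with $(x,x')\in\alpha$ and $(x',x'')\in\alpha'$. If $\alpha$ and $\alpha'$ \emph{commute}, that is, $\alpha\circ\alpha'=\alpha'\circ\alpha$, then $\alpha\circ\alpha'$ is an equivalence relation, so $\alpha\vee\alpha'=\alpha\circ\alpha'$: every chain shortens to one $\alpha$-step followed by one $\alpha'$-step.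

A \emph{linear representation} of a lattice $L$ is an injective lattice homomorphism $\rho\colon L\to\operatorname{Eq}\Omega$ such that $\rho(z)$ and $\rho(z')$ commute for all $z,z'\in L$, and $L$ is \emph{linear} if it has one. The basic example is the lattice $\operatorname{Sub}(W)$ of subspaces of a vector space $W$. For $B\le W$ let $\rho(B)$ be the coset relation $x-x'\in B$ on $W$; then $\rho(B)\cap\rho(B')=\rho(B\cap B')$ and $\rho(B)\circ\rho(B')=\rho(B+B')$, so $\operatorname{Sub}(W)$ and all its sublattices are linear.

Linearity asks for the existence of an outside object, and one would like to recognize it from laws that hold inside the lattice. Lattice \emph{terms} are built from variables by $\wedge$ and $\vee$; an inequality $\mathbf s\le\mathbf t$ of terms \emph{holds} in $L$ if it is true for every assignment of elements of $L$ to the variables. An identity $\mathbf s=\mathbf t$ amounts to two inequalities, and $\mathbf s\le\mathbf t$ amounts to the identity $\mathbf s\wedge\mathbf t=\mathbf s$. For $n\ge3$, Haiman's higher Arguesian identity $D_n$ has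 the $2n$ variables $a_0,\dots,a_{n-1},b_0,\dots,b_{n-1}$, with indices modulo $n$. Put
\[
c_{i,i+1}=(a_i\vee a_{i+1})\wedge(b_i\vee b_{i+1})\qquad(0\le i\le n-1).
\]
Then $D_n$ is the inequality
\begin{equation}\label{eq:Dn}
\bigwedge_{i=0}^{n-1}(a_i\vee b_i)\;\le\;a_0\vee\Big(b_0\wedge\Big(b_1\vee\Big(c_{0,1}\wedge\bigvee_{i=1}^{n-1}c_{i,i+1}\Big)\Big)\Big).
\end{equation}
A lattice is \emph{unbounded-order Arguesian} if it satisfies $D_n$ for every $n\ge3$.

The identity $D_3$ is the Arguesian law. To see what it measures, take in a projective plane two triangles $a_0a_1a_2$ and $b_0b_1b_2$ such that the lines $a_i\vee b_i$ are distinct and pass through a point $o$ different from the six vertices. The left side of \eqref{eq:Dn} is $o$, and the $c_{i,i+1}$ are the points in which corresponding sides meet. If these three points are collinear, the innermost term is $c_{0,1}$, the join $b_1\vee c_{0,1}$ is the line $b_0\vee b_1$, and the right side is the line $a_0\vee b_0$, which contains $o$. If they are not collinear, the innermost term is $0$ and the right side is $a_0$,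 which differs from $o$. So for this configuration $D_3$ is Desargues' theorem.

It is known, by Haiman, that linear lattices satisfy all $D_n$. We recall the short argument, because it shows how little of linearity the $D_n$ use.

\begin{proposition}\label{prop:linearDn}
Every linear lattice satisfies $D_n$ for all $n\ge3$. In particular so does $\operatorname{Sub}(W)$ for every vector space $W$.
\end{proposition}

\begin{proof}
Let the $a_i,b_i$ be members of a sublattice of $\operatorname{Eq}\Omega$ that consists of commuting relations, and let $(x,x')$ lie in the left side of \eqref{eq:Dn}. Since $a_i\vee b_i=a_i\circ b_i$, there are points $x_i$ with $(x,x_i)\in a_i$ and $(x_i,x')\in b_i$. The points $x_i$ and $x_{i+1}$ are $(a_i\vee a_{i+1})$-related through $x$ and $(b_i\vee b_{i+1})$-related through $x'$, so $(x_i,x_{i+1})\in c_{i,i+1}$. The chain $x_1,x_2,\dots,x_{n-1},x_0$ shows that $(x_0,x_1)$ lies in $d=c_{0,1}\wedge\bigvee_{i\ge1}c_{i,i+1}$. Together with $(x_1,x')\in b_1$ this gives $(x_0,x')\in b_1\vee d$, and $(x_0,x')\in b_0$ by the choice of $x_0$. Hence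 $(x,x')\in a_0\vee(b_0\wedge(b_1\vee d))$.
\end{proof}

Commutativity was used once, to split the $n$ joins on the left side at the single pair $(x,x')$. The rest of the proof needs only that meets are intersections and that a join contains the composition. A linear representation has to do far more: it must split every join at every pair, including the pairs that involve the new points $x_i$, and so on. One therefore guesses that the $D_n$ do not characterize linearity. To confirm the guess one needs a lattice in which the first round of splitting can always be carried out while the whole process is obstructed.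

\subsection{Results}

Worley's survey \cite{Worley} poses the question whether linearity is strictly stronger than being unbounded-order Arguesian and, if so, whether a finite lattice separates the two conditions. The answer to both parts is yes, and already the lattice $L_3$ below shows it. Throughout the paper $\mathbb F=\mathbb F_2$.

\begin{theorem}\label{thm:main}
For every $m\ge3$ the finite lattice $L_m$ of Definition~\ref{def:L} satisfies $D_n$ for all $n\ge3$ but is not linear.
\end{theorem}

The first half is a special case of a more general statement. The subterms of a term include its variables and the term itself; for example $(a\vee b)\wedge(a\vee c)$ has six distinct subterms.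

\begin{theorem}\label{thm:ineq}
Let $m\ge3$, and let $\mathbf s\le\mathbf t$ be a lattice inequality valid in $\operatorname{Sub}(W)$ for every finite-dimensional $\mathbb F$-space $W$ (for instance, any inequality valid in all linear lattices). Then $L_m$ satisfies $\mathbf s\le\mathbf t$ in each of the following cases:
\begin{enumerate}
\item[(a)] $\mathbf s=\bigwedge_{i<n}(a_i\vee b_i)$ with $a_i,b_i$ variables, $n$ arbitrary, and $\mathbf t$ an arbitrary term;
\item[(b)] $\mathbf s$ has at most $m-1$ distinct subterms, and $\mathbf t$ is an arbitrary term.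
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:axioms}
If $\Sigma$ is a finite set of identities valid in all linear lattices, there is a finite non-linear lattice that satisfies $\Sigma$ and all $D_n$. So the $D_n$ together with finitely many further identities never axiomatize linearity.
\end{corollary}

We do not decide whether some $L_m$ satisfies \emph{all} identities of linear lattices.

\subsection{The method}

We start in Section~\ref{sec:L0} from a lattice $L_0$ of subspaces of an $\mathbb F$-space $V=U\oplus Q$. It is a union of overlapping intervals of $\operatorname{Sub}(V)$, among them one Fano plane for each triangle of $K_{m,m,m}$. Each of these planes contains $U$ as a point, and there are two ways, an even and an odd one, to complete the three lines through $U$ to a Fano plane. In $L_0$ all planes are even; $L_m$ arises by making one of them odd (Section~\ref{sec:L}). This twist can be moved from any triangle to any other by an isomorphism, but a parity count shows that it cannot be removed. Sections~\ref{sec:beta} and~\ref{sec:ineq} exploit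 the first fact: for each vertex there is a meet-preserving map of $L_m$ into a subspace lattice that treats joins correctly away from that vertex, and this is enough for one round of splitting. Sections~\ref{sec:coord} and~\ref{sec:nonlinear} exploit the second fact: we recover mod~$2$ arithmetic inside an arbitrary linear representation and carry out the parity count there.

\section{A lattice of subspaces glued along edges and triangles}\label{sec:L0}

Fix $m\ge3$.

\subsection{The index lattice}

Let $I=I_1\sqcup I_2\sqcup I_3$ with $|I_1|=|I_2|=|I_3|=m$. The elements of $I$ are \emph{vertices} and the $I_\nu$ are the \emph{parts}. An \emph{edge} is a $2$-subset of $I$ that meets two parts, and a \emph{triangle} is a $3$-subset that meets all three parts; $E$ and $T$ are the sets of edges and of triangles. Every $2$-subset of a triangle is an edge, every edge lies in exactly $m$ triangles, and every vertex lies in a triangle. Any two triangles are joined by a chain of triangles in which consecutive ones share an edge: change the vertices one part at a time.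

Order $S=\{\emptyset\}\cup E\cup T\cup\{I\}$ by inclusion. This is a lattice. If $s\cup s'\notin S$, then $s\cup s'$ has two vertices in one part, so $I$ is the only upper bound of $s$ and $s'$; thus $s\vee s'$ is $s\cup s'$ if this set is in $S$, and $I$ otherwise. If $s\cap s'\notin S$, then $s\cap s'$ is a single vertex; thus $s\wedge s'$ is $s\cap s'$ if this set is in $S$, and $\emptyset$ otherwise.

\subsection{The spaces $U$ and $Q$}

We want a space $U$ with one functional $f_t$ for each triangle, such that the functionals around an edge sum to zero and satisfy no other relation, and such that the spans of the functionals around two different edges intersect only if the edges lie in a common triangle. A tensor product provides this.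

Let $A_\nu=\{a\in\mathbb F^{I_\nu}:\sum_ia_i=0\}$, and for $i\in I_\nu$ let $\bar\imath\in A_\nu^*$ be the $i$-th coordinate functional. These functionals span $A_\nu^*$. For $H\subseteq I_\nu$ we have $\sum_{i\in H}\bar\imath=0$ if and only if $H=\emptyset$ or $H=I_\nu$: otherwise take $i\in H$, $i'\notin H$ and evaluate at the vector supported on $\{i,i'\}$. Since $m\ge3$, the $\bar\imath$ are nonzero and pairwise distinct.

Put $U=A_1\otimes A_2\otimes A_3$, so $U^*=A_1^*\otimes A_2^*\otimes A_3^*$. For a triangle $t=\{i,j,l\}$ with $i\in I_1$, $j\in I_2$, $l\in I_3$ let $f_t=\bar\imath\otimes\bar\jmath\otimes\bar l$. For $s\in S\setminus\{I\}$ let $\Phi_s=\Phi_s^1\otimes\Phi_s^2\otimes\Phi_s^3\le U^*$, where $\Phi_s^\nu=\langle\bar\imath\rangle$ if $s\cap I_\nu=\{i\}$ and $\Phi_s^\nu=A_\nu^*$ if $s\cap I_\nu=\emptyset$; let $\Phi_I=0$. Let $U_s\le U$ be the annihilator of $\Phi_s$. Thus $U_\emptyset=0$, $U_t=\ker f_t$ and $U_I=U$.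

\begin{lemma}\label{lem:U}
\begin{enumerate}
\item[(U1)] The $f_t$ are nonzero and pairwise distinct, so the $U_t$ $(t\in T)$ are pairwise distinct hyperplanes of $U$.
\item[(U2)] For $e\in E$ the $m$ functionals $f_t$, $t\supset e$, span $\Phi_e$, and their only nontrivial relation is $\sum_{t\supset e}f_t=0$. Hence $U_e$ has codimension $m-1\ge2$, and for every $\mathbb F$-space $\Gamma$ and every family $(\gamma_t)_{t\supset e}$ in $\Gamma$ with sum $0$ there is a linear map $\gamma\colon U^*\to\Gamma$ with $\gamma(f_t)=\gamma_t$ for all $t\supset e$. In particular, for every family $(\lambda_t)_{t\supset e}$ in $\mathbb F$ with sum $0$ there is $k\in U$ with $f_t(k)=\lambda_t$ for all $t\supset e$.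
\item[(U3)] $U_{s\vee s'}=U_s+U_{s'}$ for all $s,s'\in S$. For $e\in E$ and $t\in T$ we have $U_e\le U_t$ if and only if $e\subset t$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $e=\{i,j\}$ with $i\in I_1$, $j\in I_2$, then $g\mapsto\bar\imath\otimes\bar\jmath\otimes g$ is an isomorphism $A_3^*\to\Phi_e$ that sends $\bar l$ to $f_{e\cup\{l\}}$; the other two positions of $e$ differ only in the order of the factors. This gives the first sentence of (U2). A family with sum $0$ respects the only relation, so it defines a linear map on $\Phi_e$, which extends to $U^*$; for $\Gamma=\mathbb F$ such a map is evaluation at some $k\in U$.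

For the rest we use that tensor products of subspaces intersect factorwise: if $B_\nu,B'_\nu\le A_\nu^*$, choose a basis of $A_\nu^*$ that contains bases of $B_\nu$ and of $B_\nu'$; then $\bigotimes B_\nu$ and $\bigotimes B_\nu'$ are spanned by subsets of the product basis, and so their intersection is $\bigotimes(B_\nu\cap B_\nu')$. Let $s,s'\ne I$. If $s$ and $s'$ meet some part $I_\nu$ in different vertices, then $\Phi_s^\nu\cap\Phi_{s'}^\nu=0$ and $s\vee s'=I$. Otherwise $s\vee s'=s\cup s'$ and $\Phi_s^\nu\cap\Phi_{s'}^\nu=\Phi^\nu_{s\cup s'}$ for each $\nu$. In both cases $\Phi_s\cap\Phi_{s'}=\Phi_{s\vee s'}$, and this also holds if $s$ or $s'$ is $I$. Passing to annihilators gives $U_s+U_{s'}=U_{s\vee s'}$. For triangles $t\ne t'$ we get $\langle f_t\rangle\cap\langle f_{t'}\rangle=0$, and $f_t$ is a tensor of nonzero vectors; this is (U1). Finally $U_e\le U_t$ means $U_{e\vee t}=U_t$, which holds if $e\subset t$ and fails otherwise, since then $e\vee t=I$.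
\end{proof}

Let $Q$ be the $\mathbb F$-space of subsets of $I$ of even size under symmetric difference, so $\dim Q=3m-1$, and for $s\in S$ let $Q_s$ be the subspace of even subsets of $s$. We write $y_e$ for the edge $e$ regarded as a vector of $Q$. Then $Q_\emptyset=0$, $Q_e=\langle y_e\rangle$, $Q_I=Q$, and $Q_t=\{0\}\cup\{y_e:e\subset t\}$ is $2$-dimensional, with $\sum_{e\subset t}y_e=0$. An even subset of $s\cap s'$ is an even subset of $s\wedge s'$, so $Q_s\cap Q_{s'}=Q_{s\wedge s'}$. Put
\[
Y=\{0\}\cup\{y_e:e\in E\},\qquad V=U\oplus Q .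
\]
For $m=3$ both $U$ and $Q$ have dimension $8$.

\subsection{The lattice $L_0$}

For $s\in S$ the \emph{block} $B_s$ is the interval $[U_s,\,U+Q_s]$ of $\operatorname{Sub}(V)$, and $L_0=\bigcup_{s\in S}B_s$.

\begin{lemma}\label{lem:L0}
$L_0$ is a sublattice of $\operatorname{Sub}(V)$.
\end{lemma}

\begin{proof}
Both $s\mapsto U_s$ and $s\mapsto Q_s$ are monotone, the first by (U3). Let $z\in B_s$ and $z'\in B_{s'}$. Then $U_{s\vee s'}=U_s+U_{s'}\le z+z'\le U+Q_{s\vee s'}$, and $U_{s\wedge s'}\le z\cap z'\le U+(Q_s\cap Q_{s'})=U+Q_{s\wedge s'}$.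
\end{proof}

\begin{remark}\label{rem:m2}
For $m=2$ the lemma fails. Then $\dim U=1$ and $U_e=U_t=0$, so $Q_t\in B_t$; for triangles $t\ne t'$ with a common edge, $Q_t+Q_{t'}$ is a $3$-dimensional subspace of $Q$ that lies in no block.
\end{remark}

For $z\le V$ let $w(z)=z\cap U$, and let $q(z)\le Q$ be the projection of $z$ along $U$, so that $z+U=U+q(z)$.

\subsection{The block of a triangle is a Fano plane}\label{sub:fano}

Fix $t\in T$. The block $B_t$ is the subspace lattice of the $3$-dimensional space $(U+Q_t)/U_t$, that is, a Fano plane: it has seven points, seven lines with three points each, and three distinct points are collinear exactly if their nonzero vectors sum to $0$. The points are $U$ and, for $e\subset t$ and $\lambda\in\mathbb F$,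
\[
\ell^\lambda_{et}=U_t+\langle k+y_e\rangle,\qquad\text{where } k\in U \text{ is any vector with } f_t(k)=\lambda .
\]
The three lines through $U$ are the $U+Q_e$ $(e\subset t)$, with points $U,\ell^0_{et},\ell^1_{et}$. Each of the other four lines meets these three lines outside $U$, so its points are the $\ell^{\xi(e)}_{et}$ for some function $\xi\colon\{e\in E:e\subset t\}\to\mathbb F$. Choose $k_e$ with $f_t(k_e)=\xi(e)$. Then $\sum_e(k_e+y_e)=\sum_ek_e$ lies in $U_t$ if and only if the \emph{parity} $|\xi|=\sum_{e\subset t}\xi(e)$ is $0$. So the four lines that miss $U$ are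
\[
P_t^\xi=\sum_{e\subset t}\ell_{et}^{\xi(e)}\qquad(|\xi|=0),
\]
with $w(P^\xi_t)=U_t$ and $q(P_t^\xi)=Q_t$. Incidence in the plane gives
\begin{equation}\label{eq:fano}
\begin{gathered}
\ell^\lambda_{et}\cap\ell^{\lambda'}_{e't}=U_t\ \text{ if }(e,\lambda)\ne(e',\lambda'),\qquad P_t^\xi\cap(U+Q_e)=\ell^{\xi(e)}_{et},\\
\ell_{et}^{\xi(e)}+\ell_{e't}^{\xi(e')}=P_t^\xi\ \text{ if } e\ne e' .
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:types}
The elements of $L_0$ are the following.
\begin{itemize}
\item \emph{Lower elements}: $z\le U$.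
\item \emph{Upper elements}: $z=U+q'$ with $q'\le Q$.
\item \emph{Edge elements over $e\in E$}: $z=w+\langle k+y_e\rangle$ with $U_e\le w<U$ and $k\in U$. Here $w(z)=w$, $q(z)=Q_e$, and $k$ is determined modulo $w$.
\item \emph{Triangle elements over $t\in T$}: $z=P_t^\xi$ with $|\xi|=0$.
\end{itemize}
These classes are disjoint, except that $U$ is both lower and upper.
\end{lemma}

\begin{proof}
The lower elements form $B_\emptyset$ and the upper ones form $B_I$. An element $z\in B_e$ has $q(z)\le Q_e$; it is lower if $q(z)=0$, upper if $z\ge U$, and otherwise an edge element over $e$ with $w=w(z)$; all edge elements over $e$ lie in $B_e$. The elements of $B_t$ were listed above: $U_t$ is lower, those that contain $U$ are upper, the $\ell^\lambda_{et}$ are edge elements because $U_e\le U_t$, and the $P_t^\xi$ remain. The pair $(w(z),q(z))$ tells the classes apart.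
\end{proof}

\subsection{The twist and the parity count}\label{sub:parity}

Keep the seven points of $B_t$ and the three lines through $U$, but take as the remaining lines the four triples $\{\ell_{et}^{\xi(e)}:e\subset t\}$ with $|\xi|=1$. The result is again a Fano plane (Figure~\ref{fig:fano}): exchanging $\ell^0_{et}$ and $\ell^1_{et}$ for one edge $e$, or for all three, carries the even triples to the odd ones. Inside one block the twist is invisible.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\begin{scope}
\draw (90:2)--(210:2)--(330:2)--cycle; \draw (0,0) circle (1);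
\draw[very thick] (90:2)--(270:1) (210:2)--(30:1) (330:2)--(150:1);
\fill (0,0) circle (2.2pt) (90:2) circle (2.2pt) (210:2) circle (2.2pt) (330:2) circle (2.2pt) (270:1) circle (2.2pt) (30:1) circle (2.2pt) (150:1) circle (2.2pt);
\node at (60:0.45) {$U$};
\node[above] at (90:2) {$\ell^1_1$}; \node[left] at (210:2) {$\ell^1_2$}; \node[right] at (330:2) {$\ell^1_3$};
\node[below] at (270:1) {$\ell^0_1$}; \node[above right] at (30:1) {$\ell^0_2$}; \node[above left] at (150:1) {$\ell^0_3$};
\end{scope}
\begin{scope}[xshift=5.6cm]
\draw (90:2)--(210:2)--(330:2)--cycle; \draw (0,0) circle (1);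
\draw[very thick] (90:2)--(270:1) (210:2)--(30:1) (330:2)--(150:1);
\fill (0,0) circle (2.2pt) (90:2) circle (2.2pt) (210:2) circle (2.2pt) (330:2) circle (2.2pt) (270:1) circle (2.2pt) (30:1) circle (2.2pt) (150:1) circle (2.2pt);
\node at (60:0.45) {$U$};
\node[above] at (90:2) {$\ell^0_1$}; \node[left] at (210:2) {$\ell^0_2$}; \node[right] at (330:2) {$\ell^0_3$};
\node[below] at (270:1) {$\ell^1_1$}; \node[above right] at (30:1) {$\ell^1_2$}; \node[above left] at (150:1) {$\ell^1_3$};
\end{scope}
\end{tikzpicture}
\caption{Two Fano planes on the same seven points $U$, $\ell^\lambda_\nu$ ($\nu=1,2,3$ indexes the edges of a triangle, $\lambda\in\mathbb F_2$) with the same three lines through $U$ (thick). On each of the other four lines (three sides and the circle) the upper indices have even sum on the left and odd sum on the right.}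
\label{fig:fano}
\end{figure}

The blocks overlap, however, and an exchange over $e$ must be compatible with all $m$ triangles that contain $e$. The natural relabelings choose a vector $k_e\in U$ for each edge and send $w+\langle k+y_e\rangle$ to $w+\langle k+k_e+y_e\rangle$. With $h_{et}=f_t(k_e)$ this sends $\ell^\lambda_{et}$ to $\ell_{et}^{\lambda+h_{et}}$, so it changes the parity over $t$ by $\sum_{e\subset t}h_{et}$. Suppose that only the block of one triangle $t_0$ is twisted, and put $\varepsilon_t=1$ for $t=t_0$ and $\varepsilon_t=0$ otherwise. A relabeling that undoes the twist would give numbers $h_{et}$ $(e\subset t)$ with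
\begin{equation}\label{eq:count}
\sum_{t\supset e}h_{et}=0\quad(e\in E),\qquad\sum_{e\subset t}h_{et}=\varepsilon_t\quad(t\in T),
\end{equation}
where the first equations come from (U2). Summing all $h_{et}$ in the two ways gives $0=\sum_t\varepsilon_t=1$. This count is the obstruction to linearity; Section~\ref{sec:nonlinear} finds a system of the form \eqref{eq:count} in any linear representation. On the other hand, a relabeling over a single edge changes the parity over two triangles at once, and so moves the twist to a neighboring triangle (Lemma~\ref{lem:move}).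

\section{The twisted lattice}\label{sec:L}

\begin{definition}\label{def:L}
Fix $t_0\in T$. Let $C$ be the set of the four triangle elements of $L_0$ over $t_0$, let $L_-=L_0\setminus C$, and let $C'$ consist of four new symbols $P_{t_0}^\xi$, one for each $\xi\colon\{e\in E:e\subset t_0\}\to\mathbb F$ with $|\xi|=1$. Let $L=L^{(t_0)}=L_-\cup C'$. Order $L_-$ by inclusion, let distinct elements of $C'$ be incomparable, and for $z\in L_-$ and $P^\xi_{t_0}\in C'$ let
\[
z<P_{t_0}^\xi\iff z\le\ell_{et_0}^{\xi(e)}\text{ for some }e\subset t_0,\qquad\quad P_{t_0}^\xi<z\iff z\ge U+Q_{t_0}.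
\]
We put $L_m=L^{(t_0)}$; by Lemma~\ref{lem:move} the choice of $t_0$ does not matter up to isomorphism.
\end{definition}

We call the members of $C'$ the triangle elements of $L$ over $t_0$. With $\varepsilon_t$ as in Section~\ref{sub:parity}, the triangle elements of $L$ over any $t\in T$ are then exactly the $P_t^\xi$ with $|\xi|=\varepsilon_t$. In this section we drop the index $t_0$ where it is understood, writing $P^\xi=P_{t_0}^\xi$ and $\ell^\lambda_e=\ell^\lambda_{et_0}$. The following consequence of Lemma~\ref{lem:types} is used repeatedly: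
\begin{enumerate}
\item[(R)] If $z\in L_-$ and $q(z)\ge Q_{t_0}$, then $z\ge U+Q_{t_0}$.
\end{enumerate}
Indeed, lower and edge elements have $\dim q(z)\le1$, and a triangle element over $t\ne t_0$ has $q(z)=Q_t\not\ge Q_{t_0}$; so $z$ is upper.

\subsection{Meets and joins}

\begin{lemma}\label{lem:lattice}
$L$ is a finite lattice, and $z\wedge z'=z\cap z'$ for $z,z'\in L_-$.
\end{lemma}

\begin{proof}
\emph{The relation is a partial order.} No $\ell^\lambda_e$ contains $U$, so no $z\in L_-$ satisfies $P<z<P'$ with $P,P'\in C'$. This gives antisymmetry and excludes such chains from the check of transitivity. For $z\le z'$ in $L_-$, the definition shows that $z'<P$ implies $z<P$ and that $P<z$ implies $P<z'$. If $z<P^\xi<z'$, then $z\le\ell_e^{\xi(e)}\le U+Q_{t_0}\le z'$ for some $e$.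

Since $L$ is finite with largest element $V$, it suffices to find binary meets; a join is then the meet of all upper bounds.

\emph{Two elements $z,z'\in L_-$.} If $z\cap z'\in C$, then (R) gives $z,z'\ge U+Q_{t_0}$, so $z\cap z'\ge U$, which is false for elements of $C$. Hence $z\cap z'\in L_-$. It contains every common lower bound in $L_-$, and if $P\in C'$ is a common lower bound, then $z\cap z'\ge U+Q_{t_0}$, so $P<z\cap z'$.

\emph{Elements $P^\xi\in C'$ and $z\in L_-$ with $P^\xi\not\le z$.} The common lower bounds are the elements of $L_-$ contained in one of the three spaces $z\cap\ell_e^{\xi(e)}$, $e\subset t_0$, which lie in $L_-$ by the previous case. Each of the three contains $z\cap U_{t_0}$, and if $z\cap\ell_e^{\xi(e)}\ne z\cap U_{t_0}$ then $y_e\in q(z)$. If this happened for two edges, then $q(z)\ge Q_{t_0}$, and (R) would give $P^\xi<z$. So at least two of the three spaces equal $z\cap U_{t_0}$, and the third is the meet.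

\emph{Two elements $P^\xi\ne P^{\xi'}$ of $C'$.} The function $\xi+\xi'$ is nonzero with parity $0$, so $\xi$ and $\xi'$ agree at exactly one edge $e$. The common lower bounds are the elements of $L_-$ contained in some $\ell_{e_1}^{\xi(e_1)}\cap\ell_{e_2}^{\xi'(e_2)}$. By \eqref{eq:fano} this space is $U_{t_0}$ unless $e_1=e_2=e$. So the meet is $\ell_e^{\xi(e)}$.
\end{proof}

\begin{lemma}\label{lem:joins}
\begin{enumerate}
\item[(J1)] If $a,b\in L_-$ and $a+b\in L_-$, then $a\vee b=a+b$.
\item[(J2)] If $a,b\in L_-$ and $a+b=P^\eta\in C$, then $a$ and $b$ are edge elements over distinct edges $e,e'\subset t_0$, and $a\vee b=P^\xi\in C'$, where $\xi(e)=\eta(e)$ and $\xi(e')=\eta(e')$.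
\item[(J3)] If $P\in C'$, $b\in L$ and $b\not\le P$, then $P\vee b=(U+Q_{t_0})\vee b$.
\end{enumerate}
\end{lemma}

\begin{proof}
(J1) Upper bounds of $a,b$ in $L_-$ contain $a+b$. Let $P^\xi\in C'$ be an upper bound; we show that $a$ and $b$ lie in a common $\ell_e^{\xi(e)}$, which gives $a+b<P^\xi$. Suppose not, and let $a\le\ell_e^{\xi(e)}$, $b\le\ell_{e'}^{\xi(e')}$ with $e\ne e'$. If $q(a)=0$, then $a\le\ell_e^{\xi(e)}\cap U=U_{t_0}\le\ell_{e'}^{\xi(e')}$, against the assumption; so $q(a)=Q_e$, and in the same way $q(b)=Q_{e'}$. Then $q(a+b)=Q_{t_0}$, and (R) gives $a+b\ge U$. But $a+b\le\ell_e^{\xi(e)}+\ell_{e'}^{\xi(e')}$, and by \eqref{eq:fano} this sum is an element of $C$, which does not contain $U$.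

(J2) Neither $a$ nor $b$ contains $U$, so by (R) the spaces $q(a),q(b)$ are proper subspaces of $Q_{t_0}$; their sum is $q(a+b)=Q_{t_0}$. Hence $q(a)=Q_e$ and $q(b)=Q_{e'}$ with $e\ne e'$, and $a,b$ are edge elements. By \eqref{eq:fano}, $a\le P^\eta\cap(U+Q_e)=\ell_e^{\eta(e)}$ and $b\le\ell_{e'}^{\eta(e')}$, so the element $P^\xi$ of the statement is an upper bound. If $a<P^{\xi'}$, then $a\le\ell_{e_1}^{\xi'(e_1)}\cap\ell_e^{\eta(e)}$ for some $e_1$; as $a\not\le U_{t_0}$, \eqref{eq:fano} forces $e_1=e$ and $\xi'(e)=\eta(e)$. The same holds for $b$ and $e'$, so $P^\xi$ is the only upper bound in $C'$. An upper bound in $L_-$ contains $P^\eta$, hence contains $U+Q_{t_0}$ by (R), and so lies above $P^\xi$.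

(J3) An upper bound of $P$ and $b$ is properly above $P$, and the elements properly above $P$ are exactly the elements of $L$ above $U+Q_{t_0}$.
\end{proof}

\subsection{The order in terms of data}

No element of $C'$ lies below or above $U$. So the interval $[0,U]$ of $L$ is $\operatorname{Sub}(U)$, and the interval $[U,V]$ consists of the upper elements and is isomorphic to $\operatorname{Sub}(Q)$. For $z\in L$ define $w(z)\le U$ and $q(z)\le Q$ by
\[
w(z)=z\wedge U,\qquad U+q(z)=z\vee U .
\]
On $L_-$ this agrees with the earlier definition, by Lemma~\ref{lem:lattice} and (J1). For $P\in C'$ the proof of Lemma~\ref{lem:lattice} gives $w(P)=U_{t_0}$, and (J3) gives $q(P)=Q_{t_0}$. Both maps are monotone, and the lattice laws give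
\begin{equation}\label{eq:wq}
w(z\wedge z')=w(z)\cap w(z'),\qquad q(z\vee z')=q(z)+q(z').
\end{equation}
Going through the four classes of elements we also see:
\begin{equation}\label{eq:Y}
\text{if } z\not\ge U,\text{ then } q(z)\subseteq Y .
\end{equation}

The next lemma describes the order without any distinction between $t_0$ and the other triangles; its cases cover all pairs of elements.

\begin{lemma}\label{lem:order}
In $L$ the following hold.
\begin{enumerate}
\item[(O1)] For $w\le U$ and all $z$: $w\le z$ if and only if $w\le w(z)$.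
\item[(O2)] For $q'\le Q$ and all $z$: $z\le U+q'$ if and only if $q(z)\le q'$.
\item[(O3)] Only lower elements lie below a lower element, and only upper elements lie above an upper element.
\item[(O4)] For edge elements: $w+\langle k+y_e\rangle\le w'+\langle k'+y_{e'}\rangle$ if and only if $e=e'$, $w\le w'$ and $k+k'\in w'$.
\item[(O5)] For an edge element and a triangle element: $w+\langle k+y_e\rangle\le P_t^\xi$ if and only if $e\subset t$, $w\le U_t$ and $f_t(k)=\xi(e)$.
\item[(O6)] Distinct triangle elements are incomparable, and no triangle element lies below an edge element.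
\end{enumerate}
\end{lemma}

\begin{proof}
(O1) and (O2) restate the definitions of $w$ and $q$, and (O3) follows from the description of $[0,U]$ and $[U,V]$. In (O4) the order is inclusion; comparing $q$ gives $e=e'$, comparing $w$ gives $w\le w'$, and then $k+y_e$ lies in the right side if and only if $k+k'\in w'$. For (O5) let $z$ be the edge element. If $z\le P_t^\xi$, then $Q_e\le Q_t$, so $e\subset t$. For $e\subset t$ the relation $z\le P_t^\xi$ is equivalent to $z\le\ell_{et}^{\xi(e)}$: for $t\ne t_0$ by \eqref{eq:fano} and $z\le U+Q_e$, and for $t=t_0$ by definition, since $z\le\ell^\lambda_{e_1}$ forces $e_1=e$. Now apply (O4). For (O6), monotonicity of $q$ leaves only the case of two elements over the same triangle $t$; they are distinct lines of the plane $B_t$ if $t\ne t_0$, and incomparable by definition if $t=t_0$.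
\end{proof}

The minimal edge elements over $e$ are the
\[
p(e,k)=U_e+\langle k+y_e\rangle\qquad(k\in U).
\]
For an element $z\in L_-$ that contains $U_e$, the relation $p(e,k)\le z$ says that $k+y_e\in z$. The sets $K_e(z)=\{k\in U:p(e,k)\le z\}$ make sense for all $z\in L$, so they serve as a substitute for the vectors of the elements of $C'$. By definition $K_e(z\wedge z')=K_e(z)\cap K_e(z')$.

\begin{lemma}\label{lem:K}
Let $z\in L$ and $e\in E$. Then $K_e(z)\ne\emptyset$ if and only if $y_e\in q(z)$, and in this case $K_e(z)$ is a coset of $w(z)$ in $U$. Explicitly, $K_e(z)=k'+w'$ for $z=w'+\langle k'+y_e\rangle$, and $K_e(P^\xi_t)=\{k:f_t(k)=\xi(e)\}$ for $e\subset t$.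
\end{lemma}

\begin{proof}
If $y_e\notin q(z)$, then $K_e(z)=\emptyset$ because $q$ is monotone. Let $y_e\in q(z)$; then $z$ is not lower. If $z$ is upper, $K_e(z)=U=w(z)$ by (O2). If $z$ is an edge element, it is $w'+\langle k'+y_e\rangle$ with $U_e\le w'$, and (O4) gives $K_e(z)=k'+w'$. If $z=P_t^\xi$, then $e\subset t$, so $U_e\le U_t$, and (O5) gives the stated set, a coset of $U_t$.
\end{proof}

To prove an inequality in $L$ it is enough to test it on a join-dense set. Let $J\subseteq L_-$ consist of
\[
\langle u\rangle\ \ (0\ne u\in U),\qquad p(e,k)\ \ (e\in E,\ k\in U),\qquad U+\langle y\rangle\ \ (y\in Q\setminus Y).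
\]

\begin{lemma}\label{lem:J}
Every element of $L$ is a join of members of $J$. Hence $z\le z'$ if and only if every $p\in J$ with $p\le z$ satisfies $p\le z'$.
\end{lemma}

\begin{proof}
A lower element is the join of its one-dimensional subspaces. An upper element $U+q'$ is the join of $U$ and the $U+\langle y\rangle$, $0\ne y\in q'$, and $U+\langle y_e\rangle=U\vee p(e,0)$. An edge element is $w+\langle k+y_e\rangle=w\vee p(e,k)$ by (J1). Finally $P_t^\xi=\ell_{et}^{\xi(e)}\vee\ell_{e't}^{\xi(e')}$ for distinct edges $e,e'\subset t$, by \eqref{eq:fano} together with (J1) if $t\ne t_0$ and (J2) if $t=t_0$.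
\end{proof}

\subsection{Moving the twist}

\begin{lemma}\label{lem:move}
For $t_0,t_1\in T$ there is an isomorphism $\Psi\colon L^{(t_0)}\to L^{(t_1)}$ that fixes all lower and upper elements, maps edge elements over $e$ to edge elements over $e$, maps each $p(e,k)$ to some $p(e,k')$, and maps triangle elements over $t$ to triangle elements over $t$.
\end{lemma}

\begin{proof}
Since triangles are connected by chains, we may assume that $e_1=t_0\cap t_1$ is an edge. By (U2) there is $k_1\in U$ with $f_{t_0}(k_1)=f_{t_1}(k_1)=1$ and $f_t(k_1)=0$ for the other $t\supset e_1$. Let $1_{e_1}$ be the indicator function of $e_1$. Define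
\[
\Psi(w+\langle k+y_{e_1}\rangle)=w+\langle k+k_1+y_{e_1}\rangle,\qquad\Psi(P_t^\xi)=P_t^{\xi+1_{e_1}}\ \text{ for }t\in\{t_0,t_1\},
\]
let $\Psi(P^\xi_t)=P^\xi_t$ for the other $t$, and let $\Psi$ fix all remaining elements. The parity changes exactly over $t_0$ and $t_1$, so $\Psi$ is a bijection onto $L^{(t_1)}$, and it has the listed properties. It preserves $w$, $q$ and the class of each element, so the criteria (O1), (O2), (O3), (O6) give the same answer before and after $\Psi$. In (O4) the sum $k+k'$ is unchanged. In (O5) the equation $f_t(k)=\xi(e)$ is unchanged if $e\ne e_1$; if $e=e_1\subset t$, both sides change by $1$ for $t\in\{t_0,t_1\}$ and neither changes otherwise. By Lemma~\ref{lem:order}, $\Psi$ is an order isomorphism.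
\end{proof}

\section{Meet-preserving maps into subspace lattices}\label{sec:beta}

We cannot embed $L$ into a subspace lattice, but the proof of Proposition~\ref{prop:linearDn} suggests that a meet-preserving map may be enough. The difficulty is to find a subspace for $P^\xi_{t_0}\in C'$. It must contain the images of the three points $\ell_{et_0}^{\xi(e)}$, and in $V$ these span all of $U+Q_{t_0}$, because $\sum_e(k_e+y_e)=\sum_ek_e\notin U_{t_0}$ when $f_{t_0}(k_e)=\xi(e)$ and $|\xi|=1$. The remedy is to tilt. We fix a vertex $o\in t_0$ and add to $y_e$ a new independent vector $r_e$ for each edge $e$ through $o$. Over a triangle $t\ni o$ the three tilted vectors sum to $\sum_ek_e+b_t$ with a nonzero new vector $b_t$, and we enlarge the image of $U_t$ by one dimension to contain this sum. The $b_t$ are distinct, so the extra dimensions of different triangles never meet.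

Let $o\in I$ be a vertex. Let $R$ be the $\mathbb F$-space with basis $\{r_e:o\in e\in E\}$, and put $r_e=0$ for $o\notin e$. For $y\in Y$ define $r_y$ by $r_0=0$ and $r_{y_e}=r_e$. Put $b_t=\sum_{e\subset t}r_e$. If $o\in t$, then $b_t$ is the sum of the two basis vectors that belong to the edges of $t$ through $o$; these $b_t$ are nonzero and pairwise distinct, so any two of them are linearly independent over $\mathbb F$. If $o\notin t$, then $b_t=0$.

\emph{For the rest of this section assume $o\in t_0$.} Then $o\notin t$ implies $\varepsilon_t=0$. Let $\widehat V=U\oplus R\oplus Q\ge V$, and define $\beta\colon L\to\operatorname{Sub}(\widehat V)$ by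
\begin{align*}
\beta(U+q')&=U\oplus R\oplus q' &&(q'\le Q),\\
\beta(U_t)&=\{u+\lambda b_t:u\in U,\ \lambda\in\mathbb F,\ f_t(u)=\lambda\varepsilon_t\}&&(o\in t),\\
\beta(w)&=w&&(\text{all other }w<U),\\
\beta(w+\langle k+y_e\rangle)&=\beta(w)+\langle k+r_e+y_e\rangle&&(\text{edge elements}),\\
\beta(P_t^\xi)&=\textstyle\sum_{e\subset t}\beta(\ell_{et}^{\xi(e)})&&(\text{triangle elements}).
\end{align*}
The second line is unambiguous by (U1), and the fourth by (B0) below, since $k$ is determined modulo $w$.

\begin{lemma}\label{lem:betaU}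
For $w,w'\le U$:
\begin{enumerate}
\item[(B0)] $w\le\beta(w)\le U\oplus R$ and $\beta(w)\cap U=w$;
\item[(B1)] $\beta(w\cap w')=\beta(w)\cap\beta(w')$;
\item[(B2)] $(\beta(w)+\beta(w'))\cap U=w+w'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(B0) For $w=U_t$ with $o\in t$, the vectors of $\beta(w)$ in $U$ are those with $\lambda=0$, which form $\ker f_t$. For the other $w$ there is nothing to prove.

For (B1) and (B2), the cases $w=w'$ and $U\in\{w,w'\}$ follow from (B0) and $\beta(U)=U\oplus R$. Let $w\ne w'$ be proper. A vector of $\beta(w)$ has $R$-component $0$, and then lies in $w$, or $w=U_t$ with $o\in t$ and the $R$-component is $b_t$. The same holds for $w'$, with a triangle different from $t$. Hence a vector of $\beta(w)$ and a vector of $\beta(w')$ have equal $R$-components only if both components are $0$, that is, only if the vectors lie in $w$ and $w'$. This gives $\beta(w)\cap\beta(w')=w\cap w'$ and (B2). Finally $w\cap w'$ is properly contained in $w$ or in $w'$, so it has codimension at least $2$ and $\beta(w\cap w')=w\cap w'$.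
\end{proof}

We analyze $\beta(z)$ through its \emph{fibers} $\beta(z)_y=\{n\in U\oplus R:n+y\in\beta(z)\}$ over the vectors $y\in Q$. A nonempty fiber is a coset of $\beta(z)_0$.

\begin{lemma}\label{lem:fibers}
Let $z\in L$. Then $\beta(z)_y\ne\emptyset$ if and only if $y\in q(z)$. Moreover $\beta(z)_0=\beta(w(z))$, so $\beta(z)\cap U=w(z)$, and
\begin{equation}\label{eq:fiber}
\beta(z)_{y_e}=k+r_e+\beta(w(z))\qquad\text{whenever }k\in K_e(z).
\end{equation}
\end{lemma}

\begin{proof}
For lower elements this is (B0). For upper elements all fibers over $q(z)$ equal $U\oplus R=\beta(U)$. For edge elements it follows from the definition and Lemma~\ref{lem:K}. Let $z=P_t^\xi$ and choose $k_e\in K_e(z)$, that is, $f_t(k_e)=\xi(e)$, for each $e\subset t$. Then $\beta(z)$ is spanned by $\beta(U_t)$ and the three vectors $k_e+r_e+y_e$, so its projection to $Q$ is $Q_t$ and $k_e+r_e\in\beta(z)_{y_e}$. It remains to show $\beta(z)_0=\beta(U_t)$. The only relation among the $y_e$ is $\sum_ey_e=0$, so we need $\sum_ek_e+b_t\in\beta(U_t)$. Now $f_t(\sum_ek_e)=|\xi|=\varepsilon_t$.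 If $o\in t$, this is the case $\lambda=1$ of the definition of $\beta(U_t)$. If $o\notin t$, then $b_t=0$ and $\varepsilon_t=0$, so $\sum_ek_e\in U_t=\beta(U_t)$; here we use $o\in t_0$.
\end{proof}

For a term $\mathbf t$ and an assignment $\vec a$ in a lattice $K$ we write $\mathbf t^K(\vec a)$ for the value, and $\beta\vec a$ for the assignment in $\operatorname{Sub}(\widehat V)$ obtained from an assignment $\vec a$ in $L$.

\begin{proposition}\label{prop:meet}
$\beta(z\wedge z')=\beta(z)\cap\beta(z')$ for all $z,z'\in L$. Consequently $\beta$ is monotone, $\beta(z)+\beta(z')\le\beta(z\vee z')$, and for every term $\mathbf t$ and every assignment $\vec a$ in $L$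
\begin{equation}\label{eq:term}
\mathbf t^{\operatorname{Sub}(\widehat V)}(\beta\vec a)\le\beta\big(\mathbf t^L(\vec a)\big).
\end{equation}
\end{proposition}

\begin{proof}
Put $w=w(z)$, $w'=w(z')$, so $w(z\wedge z')=w\cap w'$ by \eqref{eq:wq}. We compare fibers over $y\in Q$.

If $y=0$, use (B1). If $y\notin q(z)\cap q(z')$, then $y\notin q(z\wedge z')$, and both fibers are empty. If $y\in q(z)\cap q(z')$ and $y\notin Y$, then $z,z'\ge U$ by \eqref{eq:Y}, so $z\wedge z'=U+(q(z)\cap q(z'))$, and both fibers are $U\oplus R$.

Let $y=y_e\in q(z)\cap q(z')$, and take $k\in K_e(z)$, $k'\in K_e(z')$. By \eqref{eq:fiber} the fibers $\beta(z)_y$ and $\beta(z')_y$ meet if and only if $k+k'\in\beta(w)+\beta(w')$. By (B2) this means $k+k'\in w+w'$, which says that the cosets $K_e(z)=k+w$ and $K_e(z')=k'+w'$ meet, that is, $K_e(z\wedge z')\ne\emptyset$. If $K_e(z\wedge z')=\emptyset$, then $y\notin q(z\wedge z')$ by Lemma~\ref{lem:K}, and both fibers are empty. Otherwise take $k''\in K_e(z\wedge z')$; by \eqref{eq:fiber} and (B1),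
\[
\beta(z)_y\cap\beta(z')_y=k''+r_e+(\beta(w)\cap\beta(w'))=k''+r_e+\beta(w\cap w')=\beta(z\wedge z')_y .
\]

A meet-preserving map is monotone, which gives the inequality for joins. Then \eqref{eq:term} follows by induction on $\mathbf t$: it is an equality for variables, and if the values of $\mathbf t_1,\mathbf t_2$ at $\beta\vec a$ lie in $\beta(z_1),\beta(z_2)$, then their intersection lies in $\beta(z_1\wedge z_2)$ and their sum in $\beta(z_1\vee z_2)$.
\end{proof}

The map $\beta$ does not preserve joins: $U$ is the join of its one-dimensional subspaces, which $\beta$ fixes, but $\beta(U)=U\oplus R$. What survives is that vectors of an element of $L_-$ can be tilted into its image.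

\begin{lemma}\label{lem:tilt}
Let $a\in L_-$ with $a\not\ge U$, and let $u+y\in a$ with $u\in U$, $y\in Q$. Then $y\in Y$ and $u+r_y+y\in\beta(a)$.
\end{lemma}

\begin{proof}
We have $y\in q(a)\subseteq Y$ by \eqref{eq:Y}. If $y=0$, then $u\in w(a)\le\beta(a)$. If $y=y_e$, then $K_e(a)\ne\emptyset$ by Lemma~\ref{lem:K}, so $U_e\le a$. Hence $p(e,u)\le a$, that is, $u\in K_e(a)$, and \eqref{eq:fiber} applies.
\end{proof}

\section{Inequalities that hold in $L_m$}\label{sec:ineq}

\subsection{Meets of joins of two variables}

By Lemma~\ref{lem:J} we may test an inequality at one $p\in J$ at a time, and we may choose the vertex $o$ after $p$. We replace $p$ by a vector $v_p$, which plays the role of the pair $(x,x')$ in the proof of Proposition~\ref{prop:linearDn}. Define $v_p\in V$ and its $Q$-component $y_p$ by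
\[
\begin{array}{lll}
p=\langle u\rangle: & v_p=u, & y_p=0;\\
p=p(e,k): & v_p=k+y_e, & y_p=y_e;\\
p=U+\langle y\rangle,\ y\notin Y: & v_p=y, & y_p=y,
\end{array}
\]
where for $p=p(e,k)$ one representative $k$ is fixed. In all cases $v_p\in p$, $y_p\in q(p)$ and $v_p\in U+y_p$. If $v_p$ splits as a sum of vectors of $a$ and $b$, Lemma~\ref{lem:tilt} tilts both summands, and we need the tilts to cancel. This dictates the choice of $o$. Recall that $R$ and the $r_y$ depend on $o$ only. Call $o$ \emph{adapted} to $y\in Q$ if
\begin{enumerate}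
\item[(A1)] $y_1,y_2\in Y$ and $y_1+y_2=y$ imply $r_{y_1}+r_{y_2}=0$;
\item[(A2)] in case $y=y_e$ for an edge $e$, no triangle contains both $e$ and $o$.
\end{enumerate}

\begin{lemma}\label{lem:adapted}
For every $y\in Q$ there is a vertex adapted to $y$.
\end{lemma}

\begin{proof}
Regard $y$ as an even subset of $I$. If $y=0$, every vertex is adapted, since $y_1=y_2$. If $|y|\ge6$, then $y$ is not a sum of two members of $Y$, and again every vertex is adapted. If $|y|=4$, take $o\notin y$; the summands are disjoint edges contained in $y$, so both $r$'s vanish. Let $y=\{i,j\}$. Since $m\ge3$, the part of $i$ contains a vertex $o\notin y$. If $y$ is an edge, a triangle that contains it has $i$ as its only vertex in this part, so (A2) holds. For (A1), if one summand is $0$, the other is the edge $y\not\ni o$. Otherwise the summands are edges $\{i,l\}$ and $\{j,l\}$; then $l$ is not in the part of $i$, so $l\ne o$, and neither edge contains $o$.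
\end{proof}

\begin{lemma}\label{lem:split}
Let $p\in J$, let $o\in t_0$ be adapted to $y_p$, and let $\beta$ be the map of Section~\ref{sec:beta}.
\begin{enumerate}
\item[(i)] For $z\in L$: $v_p\in\beta(z)$ if and only if $p\le z$.
\item[(ii)] If $a,b\in L$ and $p\le a\vee b$, then $v_p\in\beta(a)+\beta(b)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $v=v_p$.

(i) For $p=\langle u\rangle$ use $\beta(z)\cap U=w(z)$ and (O1). Let $p=p(e,k)$. By (A2), $o\notin e$, so $r_e=0$. If $y_e\notin q(z)$, both statements are false. If $y_e\in q(z)$, take $k'\in K_e(z)$; by \eqref{eq:fiber}, $v\in\beta(z)$ if and only if $k+k'\in\beta(w(z))\cap U=w(z)$, that is, $k\in K_e(z)$. Let $p=U+\langle y\rangle$ with $y\notin Y$. If $v\in\beta(z)$, then $y\in q(z)$, so $z\ge U$ by \eqref{eq:Y} and $p\le z$. If $p\le z$, then $\beta(z)=U\oplus R\oplus q(z)\ni y$.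

(ii) By \eqref{eq:wq}, $y_p\in q(a\vee b)=q(a)+q(b)$. Up to exchanging $a$ and $b$ there are three cases.

\emph{Case 1: $a\ge U$.} Write $y_p=y_1+y_2$ with $y_1\in q(a)$, $y_2\in q(b)$, and take $n\in\beta(b)_{y_2}$. Then $n+y_2\in\beta(b)$, and $v+(n+y_2)\in U\oplus R\oplus q(a)=\beta(a)$.

\emph{Case 2: $a,b\in L_-$, and neither contains $U$.} We first show $v\in a+b$. If $a+b\in L_-$, then $v\in p\le a\vee b=a+b$ by (J1). Otherwise $a+b\in C$, and $a\vee b\in C'$ by (J2); this is where the twist could do harm. Now $p$ is not upper, by (O3), and $p=p(e,k)$ would give $e\subset t_0\ni o$ by (O5), against (A2). So $p=\langle u\rangle$ and $u\in w(a\vee b)=U_{t_0}\le a+b$. Thus $v=(u_1+y_1)+(u_2+y_2)$ with $u_1+y_1\in a$, $u_2+y_2\in b$, $u_i\in U$, $y_i\in Q$, and $y_1+y_2=y_p$. By Lemma~\ref{lem:tilt} and (A1),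
\[
v=(u_1+r_{y_1}+y_1)+(u_2+r_{y_2}+y_2)\in\beta(a)+\beta(b).
\]

\emph{Case 3: $a=P_{t_0}^\xi\in C'$ and $b\not\ge U$.} If $b\le a$, then $p\le a$ and (i) applies. Let $b\not\le a$. We claim that $U\le\beta(a)+\beta(b)$. This sum contains the hyperplane $U_{t_0}=w(a)$ and the space $w(b)$, so the claim holds if $w(b)\not\le U_{t_0}$. Let $w(b)\le U_{t_0}$. Then $b$ is not lower, since otherwise $b\le U_{t_0}<a$. We find $e\subset t_0$ and $k\in K_e(b)$ with $f_{t_0}(k)\ne\xi(e)$. If $b=w+\langle k+y_e\rangle$ is an edge element, then $U_e\le w\le U_{t_0}$, so $e\subset t_0$ by (U3), and $b\not\le a$ gives $f_{t_0}(k)\ne\xi(e)$ by (O5). If $b=P_t^{\xi'}$, then $U_t\le U_{t_0}$ forces $t=t_0$ by (U1); as $b\ne a$ there is $e$ with $\xi'(e)\ne\xi(e)$, and any $k\in K_e(b)$ will do. Take $k'\in K_e(a)$, so $f_{t_0}(k')=\xi(e)$. By \eqref{eq:fiber}, $k+r_e+y_e\in\beta(b)$ and $k'+r_e+y_e\in\beta(a)$. So $\beta(a)+\beta(b)$ contains $k+k'\in U\setminus U_{t_0}$, and the claim follows.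

Write $y_p=y_1+y_2$ with $y_1\in q(a)$, $y_2\in q(b)$; both lie in $Y$ by \eqref{eq:Y}. By Lemma~\ref{lem:K} and \eqref{eq:fiber} there are $k_1,k_2\in U$ with $k_1+r_{y_1}+y_1\in\beta(a)$ and $k_2+r_{y_2}+y_2\in\beta(b)$, where $k_i=0$ if $y_i=0$. By (A1) the sum of these vectors lies in $U+y_p=U+v$, and the claim gives $v\in\beta(a)+\beta(b)$.
\end{proof}

\begin{remark}\label{rem:bad}
Part (ii) fails without adaptedness. Let $t_0=\{o,i,j\}$, $e=\{o,i\}$, $e'=\{o,j\}$, $e_0=\{i,j\}$, $a=p(e,0)$, $b=p(e',0)$. By (U3) and (J2), $a\vee b=P^\xi_{t_0}$ with $\xi(e_0)=1$, so $p=p(e_0,k)\le a\vee b$ when $f_{t_0}(k)=1$. But $\beta(a)+\beta(b)=U_{t_0}+\langle r_e+y_e,\,r_{e'}+y_{e'}\rangle$, whose vectors over $y_{e_0}$ have $R$-component $r_e+r_{e'}\ne0$, unlike $v_p$.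
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:ineq}(a)]
Let an assignment $\vec a$ in $L$ be given; we denote the values of the variables $a_i,b_i$ by the same letters. Let $p\in J$ with $p\le\bigwedge_{i<n}(a_i\vee b_i)$. By Lemma~\ref{lem:J} it suffices to show $p\le\mathbf t^L(\vec a)$. Let $o$ be adapted to $y_p$, and let $t_1$ be a triangle through $o$. The isomorphism $L^{(t_0)}\to L^{(t_1)}$ of Lemma~\ref{lem:move} maps $p$ to a member of $J$ with the same $y_p$, so we may assume $o\in t_0$. By Lemma~\ref{lem:split}(ii), $v_p\in\bigcap_i(\beta(a_i)+\beta(b_i))=\mathbf s^{\operatorname{Sub}(\widehat V)}(\beta\vec a)$. The inequality holds in $\operatorname{Sub}(\widehat V)$, so $v_p\in\mathbf t^{\operatorname{Sub}(\widehat V)}(\beta\vec a)\le\beta(\mathbf t^L(\vec a))$ by \eqref{eq:term}. Lemma~\ref{lem:split}(i) gives $p\le\mathbf t^L(\vec a)$.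
\end{proof}

The shape of $\mathbf s$ is used in one place: Lemma~\ref{lem:split}(ii) splits the fixed vector $v_p$, and says nothing about splitting the summands again.

\begin{remark}\label{rem:modular}
The proof does not use that the variables are distinct. Applied to $(a\vee b)\wedge(a\vee c)\le a\vee(b\wedge(a\vee c))$, which holds in every $\operatorname{Sub}(W)$ and is the modular law when $a\le c$, it shows that $L_m$ is modular.
\end{remark}

\subsection{Left sides with few subterms}

If $\mathbf s$ is short, its evaluation involves few vertices. We place the twist and the tilt at a vertex that it does not involve; then $\mathbf s$ is evaluated in $L$ exactly as in $\operatorname{Sub}(V)$.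

\begin{proof}[Proof of Theorem~\ref{thm:ineq}(b)]
For $o\in I$ call $z\in L$ \emph{$o$-free} if it is lower, upper, an edge element over an edge $e\not\ni o$, or a triangle element over a triangle $t\not\ni o$. Each element fails to be $o$-free for at most three vertices $o$. Let $\vec a$ be an assignment in $L$. Since $3(m-1)<3m=|I|$, there is a vertex $o$ such that the values of all subterms of $\mathbf s$ are $o$-free. The isomorphisms of Lemma~\ref{lem:move} preserve $o$-freeness, so we may assume $o\in t_0$. Then all $o$-free elements lie in $L_-$. Let $\beta$ be the map of Section~\ref{sec:beta}.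

By induction, each subterm of $\mathbf s$ has the same value in $L$ as in $\operatorname{Sub}(V)$. For meets this is Lemma~\ref{lem:lattice}. If $a$, $b$ and $a\vee b$ are $o$-free, then $a+b\notin C$, since otherwise $a\vee b\in C'$ by (J2); so $a\vee b=a+b$ by (J1).

If $a$ is $o$-free, then $a\le\beta(a)$. For lower and upper elements this is (B0) and the definition. For an edge element over $e\not\ni o$ it follows from $r_e=0$ and $w\le\beta(w)$. A triangle element over $t\not\ni o$ is the sum of three such edge elements $\ell_{et}^{\xi(e)}$, and its image is the sum of their images.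

Put $z_0=\mathbf s^L(\vec a)\in L_-$ and $z=\mathbf t^L(\vec a)$. Terms are monotone in their variables, the inequality holds in $\operatorname{Sub}(\widehat V)$, and \eqref{eq:term} applies, so
\[
z_0=\mathbf s^{\operatorname{Sub}(V)}(\vec a)\le\mathbf s^{\operatorname{Sub}(\widehat V)}(\beta\vec a)\le\mathbf t^{\operatorname{Sub}(\widehat V)}(\beta\vec a)\le\beta(z).
\]
Let $p\in J$ with $p\le z_0$. Both are in $L_-$, so $p$ is a subspace of $\beta(z)$. We show $p\le z$; then $z_0\le z$ by Lemma~\ref{lem:J}. Since $o$ need not be adapted to $y_p$, we argue directly.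

If $p=\langle u\rangle$, then $u\in\beta(z)\cap U=w(z)$. If $p=U+\langle y\rangle$ with $y\notin Y$, then $y\in q(z)$ by Lemma~\ref{lem:fibers}, so $z\ge U$ by \eqref{eq:Y}, and $p\le z$. Let $p=p(e,k)$. Then $k\in\beta(z)_{y_e}$, so $y_e\in q(z)$. If $z\ge U$, then $p\le U+Q_e\le z$. Otherwise take $k'\in K_e(z)$; by \eqref{eq:fiber}, $k+k'+r_e\in\beta(w(z))$ with $w(z)<U$. The $R$-component of a vector of $\beta(w(z))$ is $0$ or a sum $b_t$ of two distinct basis vectors, while $r_e$ is $0$ or a single basis vector. So $r_e=0$, $k+k'\in\beta(w(z))\cap U=w(z)$, and $k\in K_e(z)$ by Lemma~\ref{lem:K}.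
\end{proof}

\section{Commuting representations of $\operatorname{Sub}(\mathbb F_2^{\,d})$}\label{sec:coord}

A linear representation lives on a bare set, while the count \eqref{eq:count} needs addition modulo $2$. The lattice $L$ contains the intervals $\operatorname{Sub}(U)$ and $\operatorname{Sub}(Q)$, and the next lemma extracts the arithmetic from them. The model is $X=W\otimes\Gamma$ for an $\mathbb F$-space $\Gamma$, where $B\le W$ acts as the coset relation of $B\otimes\Gamma$ and $\delta_f(x,x')=(f\otimes1)(x'-x)\in\Gamma$ is the difference of the $f$-coordinates of two points.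

\begin{lemma}\label{lem:coord}
Let $W$ be an $\mathbb F$-space of finite dimension $d\ge3$, let $X\ne\emptyset$ be a set, and let $\theta\colon\operatorname{Sub}(W)\to\operatorname{Eq}X$ be a lattice homomorphism with pairwise commuting images such that $\theta(0)$ is equality and $\theta(W)=X^2$. Then there are an $\mathbb F$-space $\Gamma$ (an elementary abelian $2$-group) and maps $\delta_f\colon X^2\to\Gamma$ $(f\in W^*)$ such that
\begin{enumerate}
\item[($\delta$1)] $\delta_f(x,x')+\delta_f(x',x'')=\delta_f(x,x'')$; in particular $\delta_f(x,x)=0$ and $\delta_f$ is symmetric;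
\item[($\delta$2)] $\delta_{f+f'}=\delta_f+\delta_{f'}$; in particular $\delta_0=0$;
\item[($\delta$3)] $\delta_f(x,x')=0$ if and only if $(x,x')\in\theta(\ker f)$;
\item[($\delta$4)] for each $x\in X$ and each linear map $\gamma\colon W^*\to\Gamma$ there is $x'\in X$ with $\delta_f(x,x')=\gamma(f)$ for all $f\in W^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
We say $B$-related and $B$-class for $\theta(B)$. We use three facts: $\theta$ is monotone; two points are $(B\cap B')$-related if they are $B$-related and $B'$-related; and if $B+B'=W$, then every $B$-class meets every $B'$-class, because $\theta(B)\circ\theta(B')=X^2$. The plan is to write $X$ as a grid by means of a line and a complementary hyperplane, to read the other complements as systems of permutations of one coordinate, and to show that these permutations form a regular group.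

\emph{The grid.} Fix $0\ne u\in W$ and $\varphi\in W^*$ with $\varphi(u)=1$. Let $N=\{\psi\in W^*:\psi(u)=0\}$, of dimension $d-1\ge2$, so that $W^*=N\sqcup(\varphi+N)$. For $\psi\in N$ the hyperplane $H_\psi=\ker(\varphi+\psi)$ is a complement of $\langle u\rangle$, so every $H_\psi$-class meets every $\langle u\rangle$-class in exactly one point. Let $M$ and $Z$ be the sets of $H_0$-classes and of $\langle u\rangle$-classes; then $X=M\times Z$. For $\psi\in N$ and $z,z'\in Z$ let $g^\psi_{zz'}\colon M\to M$ be the map such that $(\mu,z)$ is $H_\psi$-related to $(g^\psi_{zz'}\mu,z')$. Then $g^\psi_{z'z''}g^\psi_{zz'}=g^\psi_{zz''}$ and $g^\psi_{zz}=\mathrm{id}$, so these maps are permutations, and $g^0_{zz'}=\mathrm{id}$. As $u\in\ker\psi$, whether two points are $\ker\psi$-related depends only on their $Z$-coordinates; write $z\equiv_\psi z'$ for the induced relation. If $\psi\ne\psi'$ are nonzero, then $\ker\psi+\ker\psi'=W$, so for all $a,b\in Z$ there is $c\in Z$ with $c\equiv_\psi a$ and $c\equiv_{\psi'}b$.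

(a) \emph{If $z\equiv_{\psi'}z'$, then $g_{zz'}^{\psi+\psi'}=g_{zz'}^\psi$.} The points $(\mu,z)$ and $(g^\psi_{zz'}\mu,z')$ are related by $H_\psi\cap\ker\psi'\le H_{\psi+\psi'}$. For $\psi'=\psi$ we see that $z\equiv_\psi z'$ implies $g^\psi_{zz'}=\mathrm{id}$; by the composition rule, $g^\psi_{zz'}$ depends only on the $\equiv_\psi$-classes of $z$ and $z'$.

(b) \emph{If $g^\psi_{zz'}$ fixes some $\mu$, then $z\equiv_\psi z'$.} The points $(\mu,z)$ and $(\mu,z')$ are related by $H_0\cap H_\psi\le\ker\psi$.

(c) \emph{If $\psi\ne0$, then for all $z,\mu,\mu'$ there is $z'$ with $g^\psi_{zz'}\mu=\mu'$.} Since $H_\psi+H_0=W$, the $H_\psi$-class of $(\mu,z)$ meets the $H_0$-class $\mu'$ in a point $(\mu',z')$.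

Let $G_\psi=\{g^\psi_{zz'}:z,z'\in Z\}$. In (d), (e), (f) let $\psi\ne\psi'$ be nonzero elements of $N$; such pairs exist because $d\ge3$.

(d) \emph{$G_\psi$ and $G_{\psi'}$ commute elementwise.} Let $g=g^\psi_{zz'}$ and $g'=g^{\psi'}_{ab}$. Choose $z_1,z_2,z_3,z_4$ that are $\equiv_\psi$-related to $z,z',z,z'$ and $\equiv_{\psi'}$-related to $a,a,b,b$, respectively. As $z_1\equiv_{\psi'}z_2$, (a) gives $g^{\psi+\psi'}_{z_1z_2}=g^\psi_{z_1z_2}=g$, and the same argument gives $g^{\psi+\psi'}_{z_3z_4}=g$ and $g^{\psi+\psi'}_{z_1z_3}=g^{\psi+\psi'}_{z_2z_4}=g'$. Computing $g^{\psi+\psi'}_{z_1z_4}$ through $z_2$ and through $z_3$ gives $g'g=gg'$.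

(e) \emph{For each $a\in Z$, $G_\psi\subseteq\{g^{\psi'}_{ab}:b\in Z\}$.} Let $g\in G_\psi$ and $\mu\in M$. By (c) there is $b$ such that $g'=g^{\psi'}_{ab}$ satisfies $g'\mu=g\mu$. The permutation $h=g'^{-1}g$ fixes $\mu$. It commutes with $G_{\psi+\psi'}$ by (d), since $\psi+\psi'$ is nonzero and different from $\psi$ and $\psi'$. By (c) every point of $M$ is $g''\mu$ with $g''\in G_{\psi+\psi'}$, and $hg''\mu=g''h\mu=g''\mu$. So $h=\mathrm{id}$ and $g=g'$.

\emph{The group.} By (e) all $G_\psi$ with $\psi\ne0$ equal one set $\Gamma$, and $\Gamma=\{g^\psi_{ab}:b\in Z\}$ for every $a$ and every $\psi\ne0$. Hence any two elements of $\Gamma$ can be written as $g^\psi_{ab}$ and $g^\psi_{bc}$, with product $g^\psi_{ac}$, and $\Gamma$ is closed under inverses; so $\Gamma$ is a group. It is abelian by (d) and transitive on $M$ by (c). An element of an abelian transitive permutation group that fixes a point is the identity, by the last argument in (e); so for $\mu,\mu'\in M$ there is a unique element $\mu'-\mu\in\Gamma$ that takes $\mu$ to $\mu'$. We write $\Gamma$ additively.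

(f) \emph{$g^{\psi+\psi'}_{zz'}=g^\psi_{zz'}+g^{\psi'}_{zz'}$.} Choose $z_1$ with $z_1\equiv_\psi z'$ and $z_1\equiv_{\psi'}z$. By (a), $g^{\psi+\psi'}_{zz_1}=g^\psi_{zz_1}=g^\psi_{zz'}$ and $g^{\psi+\psi'}_{z_1z'}=g^{\psi'}_{z_1z'}=g^{\psi'}_{zz'}$; compose.

Applying (f) also to the pair $\psi+\psi',\psi'$ gives $g^\psi_{zz'}=g^\psi_{zz'}+2g^{\psi'}_{zz'}$. So $2\Gamma=0$, and $\Gamma$ is an $\mathbb F$-space. Together with $g^0=0$ this shows that the formula in (f) holds for all $\psi,\psi'\in N$.

\emph{The maps $\delta_f$.} For $x=(\mu,z)$, $x'=(\mu',z')$ and $\psi\in N$ put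
\[
\delta_\psi(x,x')=g^\psi_{zz'},\qquad\delta_{\varphi+\psi}(x,x')=(\mu'-\mu)+g^\psi_{zz'} .
\]
Then ($\delta$1) follows from the composition rule and $(\mu'-\mu)+(\mu''-\mu')=\mu''-\mu$, and ($\delta$2) from additivity in $\psi$ and $2(\mu'-\mu)=0$. For $f=\psi\in N$, ($\delta$3) is (a) and (b). For $f=\varphi+\psi$, the points are $H_\psi$-related if and only if $\mu'=g^\psi_{zz'}\mu$, that is, $\mu'-\mu=g^\psi_{zz'}$.

For ($\delta$4) note first that $\delta_f(x,\cdot)$ is onto $\Gamma$ for $f\ne0$: vary $z'$ if $f\in N$, and take $z'=z$ and vary $\mu'$ if $f\in\varphi+N$. Let $f_1,\dots,f_d$ be a basis of $W^*$; the line $A_i=\bigcap_{j\ne i}\ker f_j$ is a complement of $\ker f_i$. Put $x_0=x$. Given $x_{i-1}$, take $x''$ with $\delta_{f_i}(x_{i-1},x'')=\gamma(f_i)$, and let $x_i$ be a point in the $A_i$-class of $x_{i-1}$ and the $\ker f_i$-class of $x''$. By ($\delta$1) and ($\delta$3), $\delta_{f_i}(x_{i-1},x_i)=\gamma(f_i)$ and $\delta_{f_j}(x_{i-1},x_i)=0$ for $j\ne i$. So $x'=x_d$ satisfies $\delta_{f_j}(x,x')=\gamma(f_j)$ for all $j$, and ($\delta$2) extends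 this to all $f$.
\end{proof}

\begin{remark}\label{rem:d2}
The point $x'$ in ($\delta$4) is unique, since by ($\delta$1) and ($\delta$3) two such points are related by $\bigcap_f\ker f=0$; so $X$ is in bijection with $\operatorname{Hom}(W^*,\Gamma)$. For $d=2$ the lemma fails: on $X=(\mathbb Z/3)^2$ send the three lines of $\mathbb F^2$ to the kernels of the maps $(a,b)\mapsto a$, $b$, $a+b$. The hypotheses hold, but $|X|=9$ is not $|\Gamma|^2$ for an $\mathbb F$-space $\Gamma$.
\end{remark}

\section{The lattice $L_m$ is not linear}\label{sec:nonlinear}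

\begin{proposition}\label{prop:nonlinear}
$L=L^{(t_0)}$ has no linear representation.
\end{proposition}

Suppose that $\rho\colon L\to\operatorname{Eq}\Omega$ is a linear representation. We derive a contradiction in five steps: we pick one $U$-class $X_i$ for each vertex, let the edge elements transport coordinates between these classes, find a nonzero element $\kappa$ that measures the difference between $\ell^0_{et}$ and $\ell^1_{et}$, identify all coordinate groups, and count as in \eqref{eq:count} with $\kappa$ in place of $1$.

Since $\rho(U)\ne\rho(V)$, some $\rho(V)$-class contains at least two $\rho(U)$-classes. Restrict all relations to this class and pass to the quotient by $\rho(0)$. All $\rho(z)$ lie between $\rho(0)$ and $\rho(V)$, so both operations preserve intersections and compositions. We may lose injectivity, but we obtain a set, again called $\Omega$, and relations ``$z$-related'' $(z\in L)$ on it such that meets are intersections, joins are compositions, $0$ is equality, any two points are $V$-related, and there are at least two $U$-classes. The last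 property is all that is used of injectivity.

\subsection{One $U$-class for each vertex}

The interval $[U,V]\cong\operatorname{Sub}(Q)$ acts on the set $\Omega/U$ of $U$-classes, and $\dim Q=3m-1\ge3$. Lemma~\ref{lem:coord} gives an $\mathbb F$-space $\Delta$ and maps $\delta_\phi$, $\phi\in Q^*$. By Remark~\ref{rem:d2}, $\Delta\ne0$, because $\Omega/U$ has at least two points. Fix $0\ne\zeta\in\Delta$, a vertex $i_0$ and a $U$-class $X$. For vertices $i,j$ let $i+j\in Q$ be the symmetric difference of $\{i\}$ and $\{j\}$. By ($\delta$4) there are $U$-classes $X_i$ $(i\in I)$ with $\delta_\phi(X,X_i)=\phi(i+i_0)\zeta$ for all $\phi$, and ($\delta$1) gives $\delta_\phi(X_i,X_j)=\phi(i+j)\zeta$. Let $e=\{i,j\}$ be an edge. Taking $\phi$ with $\phi(y_e)=1$ shows $X_i\ne X_j$. By ($\delta$3), $X_i$ and $X_j$ are $(U+\ker\phi)$-related whenever $\phi(y_e)=0$, and the intersection of these kernels is $Q_e$. So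
\[
X_i\ne X_j,\quad\text{and } X_i,X_j\text{ are }(U+Q_e)\text{-related, hence }(U+Q_t)\text{-related for }t\supset e .
\]

The interval $[0,U]=\operatorname{Sub}(U)$ acts on each $X_i$, and $\dim U=(m-1)^3\ge3$. Lemma~\ref{lem:coord} gives $\mathbb F$-spaces $\Gamma_i$ and maps $\delta^i_f$, $f\in U^*$. By ($\delta$1) and ($\delta$3), $\delta^i_{f_t}(x,x')$ depends only on the $U_t$-classes of $x$ and $x'$, and $\delta^i_{f_t}(x,\cdot)\colon X_i/U_t\to\Gamma_i$ is injective; it is onto by ($\delta$4), as $f_t\ne0$. We evaluate $\delta^i_{f_t}$ on points and on $U_t$-classes alike. By ($\delta$2) and (U2),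
\begin{equation}\label{eq:sumzero}
\sum_{t\supset e}\delta^i_{f_t}(x,x')=0\qquad(e\in E,\ x,x'\in X_i).
\end{equation}

\subsection{Transport along edges}

Let $z\in L$, and let $X',X''$ be $U$-classes that are $(z\vee U)$-related. Since the join is the composition, each $x'\in X'$ is $z$-related to some $x''\in X''$. If $x'_1\in X'$ is $z$-related to $x''_1\in X''$, then $x',x_1'$ are $w(z)$-related if and only if $x'',x''_1$ are, since $w(z)=z\wedge U$. So $z$ induces a bijection $X'/w(z)\to X''/w(z)$. The bijection in the opposite direction is the inverse, and for three classes the bijections induced by $z$ compose, by transitivity of the relation $z$.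

For $e=\{i,j\}\subset t$ and $\lambda\in\mathbb F$ let $\pi^\lambda_{ij,t}\colon X_i/U_t\to X_j/U_t$ be induced by $\ell^\lambda_{et}$, so $\pi^\lambda_{ji,t}=(\pi^\lambda_{ij,t})^{-1}$; applied to a point, $\pi^\lambda_{ij,t}$ acts on its $U_t$-class. The elements $p(e,k)$ tie together the triangles around $e$. Since $p(e,k)\vee U=U+Q_e$ and $p(e,k)\le\ell_{et}^{f_t(k)}$, we have:
\begin{enumerate}
\item[(T)] for $k\in U$ and $x\in X_i$ there is $x'\in X_j$ that is $p(e,k)$-related to $x$, and its $U_t$-class is $\pi^{f_t(k)}_{ij,t}x$ for every $t\supset e$.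
\end{enumerate}
A priori the $\pi$'s are arbitrary bijections. The relation \eqref{eq:sumzero}, valid on both sides of the edge, forces them to be affine with a common linear part.

\begin{lemma}\label{lem:sigma}
For each edge $e=\{i,j\}$ there is an isomorphism $\sigma_{ij}\colon\Gamma_i\to\Gamma_j$ such that
\[
\delta^j_{f_t}(\pi^\lambda_{ij,t}x,\pi^\lambda_{ij,t}x')=\sigma_{ij}\,\delta^i_{f_t}(x,x')\qquad(t\supset e,\ \lambda\in\mathbb F,\ x,x'\in X_i).
\]
\end{lemma}

\begin{proof}
Fix $k\in U$ and $x_0\in X_i$, and write $\pi_t=\pi^{f_t(k)}_{ij,t}$. The maps $\delta^i_{f_t}(x_0,\cdot)$, $\pi_t$ and $\delta^j_{f_t}(\pi_tx_0,\cdot)$ are bijections, so there is a bijection $\tau_t\colon\Gamma_i\to\Gamma_j$ with $\delta^j_{f_t}(\pi_tx_0,\pi_tx)=\tau_t(\delta^i_{f_t}(x_0,x))$ for all $x\in X_i$, and $\tau_t(0)=0$. Let $(\gamma_t)_{t\supset e}$ be a family in $\Gamma_i$ with sum $0$. By (U2) and ($\delta$4) there is $x$ with $\delta^i_{f_t}(x_0,x)=\gamma_t$ for all $t\supset e$. Let $x_0',x'\in X_j$ be $p(e,k)$-related to $x_0,x$. By (T) and \eqref{eq:sumzero},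
\[
\sum_{t\supset e}\tau_t(\gamma_t)=\sum_{t\supset e}\delta^j_{f_t}(x_0',x')=0 .
\]
Families with entries $\gamma,\gamma$ at $t,t'$ and $0$ elsewhere give $\tau_t(\gamma)=\tau_{t'}(\gamma)$, so all $\tau_t$ equal one map $\tau$. Since $m\ge3$, there are families with entries $\gamma,\gamma',\gamma+\gamma'$ and $0$ elsewhere, and they show that $\tau$ is additive. By ($\delta$1), for all $x,x'\in X_i$,
\[
\delta^j_{f_t}(\pi_tx,\pi_tx')=\tau(\delta^i_{f_t}(x_0,x))+\tau(\delta^i_{f_t}(x_0,x'))=\tau(\delta^i_{f_t}(x,x')).
\]
Write $\tau^{(k)}$ for this map. As $\delta^i_{f_t}$ is onto, the formula shows that $\tau^{(k)}=\tau^{(k')}$ as soon as $f_t(k)=f_t(k')$ for a single $t\supset e$. For arbitrary $k,k'$ take $t\ne t'$ that contain $e$. Since a third triangle is available to correct the sum, (U2) gives $k''$ with $f_t(k'')=f_t(k)$ and $f_{t'}(k'')=f_{t'}(k')$, so $\tau^{(k)}=\tau^{(k'')}=\tau^{(k')}$. Call the common map $\sigma_{ij}$. Every pair $(t,\lambda)$ has the form $(t,f_t(k))$.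
\end{proof}

\subsection{The element $\kappa$}

\begin{lemma}\label{lem:kappa}
For each edge $e=\{i,j\}$ there is $0\ne\kappa_{ij}\in\Gamma_j$ such that $\delta^j_{f_t}(\pi^0_{ij,t}x,\pi^1_{ij,t}x)=\kappa_{ij}$ for all $t\supset e$ and $x\in X_i$.
\end{lemma}

\begin{proof}
Write $\pi^\lambda=\pi^\lambda_{ij,t}$. By ($\delta$1) and Lemma~\ref{lem:sigma}, the values of the left side at $x$ and $x'$ differ by $\delta^j_{f_t}(\pi^0x,\pi^0x')+\delta^j_{f_t}(\pi^1x,\pi^1x')=2\sigma_{ij}\delta^i_{f_t}(x,x')=0$. Call the common value $\kappa_t$. For $t\ne t'$ containing $e$, (U2) gives $k$ with $f_t(k)=f_{t'}(k)=1$ and $f_{t''}(k)=0$ for the other $t''\supset e$. Let $x',x''\in X_j$ be related to $x$ by $p(e,0)$ and $p(e,k)$. By (T) and \eqref{eq:sumzero}, $0=\sum_{t''\supset e}\delta^j_{f_{t''}}(x',x'')=\kappa_t+\kappa_{t'}$. If $\kappa_t=0$, then $\pi^0x=\pi^1x$; a point of this $U_t$-class is related to $x$ by $\ell^0_{et}\wedge\ell^1_{et}=U_t\le U$, which contradicts $X_i\ne X_j$.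
\end{proof}

So far only edge elements were used. The triangle elements relate the three edges of a triangle. Let $t=\{i,j,l\}$, in any order, and let $P_t^\xi\in L$; we write $ij$ for the edge $\{i,j\}$. The element $P_t^\xi$ induces bijections between $X_i/U_t$, $X_j/U_t$ and $X_l/U_t$. Since $\ell_{et}^{\xi(e)}\le P_t^\xi$ and both have $w=U_t$, these are the maps $\pi^{\xi(e)}$. Hence
\begin{equation}\label{eq:triangle}
\pi^{\xi(jl)}_{jl,t}\,\pi^{\xi(ij)}_{ij,t}=\pi^{\xi(il)}_{il,t}\qquad\text{whenever }|\xi|=\varepsilon_t .
\end{equation}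

\begin{lemma}\label{lem:cocycle}
For an edge $\{i,j\}$: $\sigma_{ji}=\sigma_{ij}^{-1}$ and $\kappa_{ji}=\sigma_{ji}\kappa_{ij}$. For a triangle $\{i,j,l\}$: $\sigma_{jl}\sigma_{ij}=\sigma_{il}$ and $\sigma_{jl}\kappa_{ij}=\kappa_{il}=\kappa_{jl}$.
\end{lemma}

\begin{proof}
Fix $t\supset\{i,j\}$ and drop it from the notation of the $\pi$'s. The formulas for $\sigma$ follow from Lemma~\ref{lem:sigma}, from $\pi^\lambda_{ji}=(\pi^\lambda_{ij})^{-1}$ and \eqref{eq:triangle}, and from the surjectivity of the $\delta_{f_t}$. For $x'\in X_j$ let $x=\pi^0_{ji}x'$ and $x_1=\pi^1_{ji}x'$. Then $\kappa_{ji}=\delta^i_{f_t}(x,x_1)$, and the $U_t$-class of $x'$ is $\pi^1_{ij}x_1=\pi^0_{ij}x$, so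
\[
\sigma_{ij}\kappa_{ji}=\delta^j_{f_t}(\pi^1_{ij}x,\pi^1_{ij}x_1)=\delta^j_{f_t}(\pi^1_{ij}x,\pi^0_{ij}x)=\kappa_{ij}.
\]
Now let $t=\{i,j,l\}$, $|\xi|=\varepsilon_t$, $x\in X_i$. Changing $\xi$ at two edges keeps the parity. Changing it at $ij$ and $il$, \eqref{eq:triangle} and Lemmas~\ref{lem:sigma} and~\ref{lem:kappa} give
\[
\kappa_{il}=\delta^l_{f_t}\big(\pi_{il}^{\xi(il)}x,\pi_{il}^{\xi(il)+1}x\big)=\delta^l_{f_t}\big(\pi_{jl}^{\xi(jl)}\pi_{ij}^{\xi(ij)}x,\ \pi_{jl}^{\xi(jl)}\pi_{ij}^{\xi(ij)+1}x\big)=\sigma_{jl}\kappa_{ij}.
\]
Changing it at $jl$ and $il$ gives, with $x'=\pi_{ij}^{\xi(ij)}x$, that $\kappa_{il}=\delta^l_{f_t}(\pi_{jl}^{\xi(jl)}x',\pi_{jl}^{\xi(jl)+1}x')=\kappa_{jl}$.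
\end{proof}

\subsection{Identifying the groups}

To add values that belong to different vertices we need one group. Fix $i_1\in I_1$ and put $\Gamma=\Gamma_{i_1}$. For $j\in I_2\cup I_3$ let $\iota_j=\sigma_{ji_1}\colon\Gamma_j\to\Gamma$. For $i\in I_1$ let $\iota_i=\iota_j\sigma_{ij}$ with any $j\in I_2\cup I_3$. This does not depend on $j$: for $j\in I_2$ and $l\in I_3$ the triangles $\{i,j,l\}$ and $\{i_1,j,l\}$ give $\sigma_{li_1}\sigma_{il}=\sigma_{li_1}\sigma_{jl}\sigma_{ij}=\sigma_{ji_1}\sigma_{ij}$, and two vertices of the same part are compared through a vertex of the other part. Then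
\[
\iota_j\sigma_{ij}=\iota_i\qquad\text{for all edges }\{i,j\}:
\]
by definition if $i\in I_1$, by definition and $\sigma_{ji}=\sigma_{ij}^{-1}$ if $j\in I_1$, and by the triangle $\{i,j,i_1\}$ if $i,j\in I_2\cup I_3$. By Lemma~\ref{lem:cocycle}, $\iota_i\kappa_{ji}=\iota_i\sigma_{ji}\kappa_{ij}=\iota_j\kappa_{ij}$, so $\iota_j\kappa_{ij}$ depends only on the unoriented edge, and for a triangle $\{i,j,l\}$
\[
\iota_l\kappa_{jl}=\iota_l\kappa_{il}=\iota_l\sigma_{jl}\kappa_{ij}=\iota_j\kappa_{ij}.
\]
Every edge lies in a triangle, and triangles are connected by chains in which consecutive ones share an edge. So $\iota_j\kappa_{ij}$ is one element $\kappa\ne0$ of $\Gamma$. Replace $\delta^i_f$ by $\iota_i\delta^i_f$. All values now lie in $\Gamma$, ($\delta$1) and \eqref{eq:sumzero} still hold, and Lemmas~\ref{lem:sigma} and~\ref{lem:kappa} become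
\begin{equation}\label{eq:flat}
\delta^j_{f_t}(\pi^\lambda_{ij,t}x,\pi^\lambda_{ij,t}x')=\delta^i_{f_t}(x,x'),\qquad\delta^j_{f_t}(\pi^0_{ij,t}x,\pi^\lambda_{ij,t}x)=\lambda\kappa .
\end{equation}

\subsection{The count}

\begin{proof}[End of the proof of Proposition~\ref{prop:nonlinear}]
Choose $x_i\in X_i$ for each vertex $i$. For $e=\{i,j\}\subset t$ put
\[
h_{et}=\delta^j_{f_t}(\pi^0_{ij,t}x_i,\,x_j)\in\Gamma .
\]
This is symmetric in $i$ and $j$: applying $\pi^0_{ij,t}$ and \eqref{eq:flat} gives $\delta^i_{f_t}(\pi^0_{ji,t}x_j,x_i)=\delta^j_{f_t}(x_j,\pi^0_{ij,t}x_i)$. By ($\delta$1) and \eqref{eq:flat},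
\begin{equation}\label{eq:h}
\delta^j_{f_t}(\pi^\lambda_{ij,t}x_i,\,x_j)=h_{et}+\lambda\kappa .
\end{equation}

\emph{Sum around an edge $e=\{i,j\}$.} Let $x'\in X_j$ be $p(e,0)$-related to $x_i$. By (T) and \eqref{eq:sumzero}, $\sum_{t\supset e}h_{et}=\sum_{t\supset e}\delta^j_{f_t}(x',x_j)=0$.

\emph{Sum around a triangle $t=\{i,j,l\}$.} Take $\xi$ with $|\xi|=\varepsilon_t$. In $X_l/U_t$ consider the class $A=\pi^{\xi(jl)}_{jl,t}\pi^{\xi(ij)}_{ij,t}x_i=\pi^{\xi(il)}_{il,t}x_i$, where we use \eqref{eq:triangle}, the class $B=\pi^{\xi(jl)}_{jl,t}x_j$, and the class of $x_l$. By \eqref{eq:flat} and \eqref{eq:h},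
\begin{gather*}
\delta^l_{f_t}(A,B)=\delta^j_{f_t}(\pi_{ij,t}^{\xi(ij)}x_i,x_j)=h_{ij,t}+\xi(ij)\kappa,\\
\delta^l_{f_t}(B,x_l)=h_{jl,t}+\xi(jl)\kappa,\qquad\delta^l_{f_t}(A,x_l)=h_{il,t}+\xi(il)\kappa .
\end{gather*}
The three left sides sum to $0$ by ($\delta$1), so $\sum_{e\subset t}h_{et}=|\xi|\,\kappa=\varepsilon_t\kappa$.

Summing $h_{et}$ over all pairs $e\subset t$, first by edges and then by triangles, gives $0=\sum_{t\in T}\varepsilon_t\kappa=\kappa\ne0$, a contradiction.
\end{proof}

\subsection{Conclusion of the proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]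
The lattice $L_m$ is finite by Lemma~\ref{lem:lattice}. The left side of $D_n$ has the form required in Theorem~\ref{thm:ineq}(a), and $D_n$ holds in every $\operatorname{Sub}(W)$ by Proposition~\ref{prop:linearDn}; so $L_m$ satisfies $D_n$ for all $n\ge3$. It is not linear by Proposition~\ref{prop:nonlinear}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:axioms}]
Write each identity $\mathbf s=\mathbf t$ of $\Sigma$ as the two inequalities $\mathbf s\le\mathbf t$ and $\mathbf t\le\mathbf s$. Subspace lattices are linear, so these inequalities hold in every $\operatorname{Sub}(W)$. Let $N$ bound the number of distinct subterms of each term that occurs in $\Sigma$, and let $m=\max(3,N+1)$. By Theorem~\ref{thm:ineq}(b) the lattice $L_m$ satisfies $\Sigma$, and by Theorem~\ref{thm:main} it satisfies all $D_n$ and is not linear. For the last sentence, let $\Sigma$ be any finite set of identities. If $\Sigma$ and the $D_n$ axiomatized linearity, then $\Sigma$ would be valid in all linear lattices, and the lattice just found would be linear.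
\end{proof}

\begin{thebibliography}{9}

\bibitem{Worley}
Dale R. Worley, \emph{A survey of lattice properties: modular, Arguesian, linear, and distributive}, arXiv:2403.19677 (2024).

\end{thebibliography}
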